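\title{A product of conical limit sets need not be a conical limit set}

\begin{abstract}
The conical limit set of a subset $E$ of hyperbolic space $H^{m+1}$ is the set of boundary points that are approached by points of $E$ within bounded distance of a geodesic ray. We construct a conical limit set $X\subseteq\mathbb{R}$ such that $X\times(\mathbb{R}\setminus\mathbb{Q})$ is not a conical limit set in the plane, although $\mathbb{R}\setminus\mathbb{Q}$ is one in the line. The example extends to all dimensions, and it shows that for $m\ge 2$ the class of conical limit sets is not closed under finite intersections. The proof combines the Baire category theorem with a choice of scales at which $E$ is forced to be absent. On the positive side, the product of two conical limit sets $X$ and $Y$ is a conical limit set if $Y$ is both $F_\sigma$ and $G_\delta$, or if both factors are $G_\delta$, and $X\times Y\times\{0\}$ is always a conical limit set in one dimension more.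
\end{abstract}

\section{Introduction}\label{sec:intro}

For $m\ge 1$ let $H^{m+1}$ be hyperbolic space of dimension $m+1$ in the upper half-space model. Its points are pairs $(\xi;h)$ with $\xi\in\mathbb{R}^m$ and \emph{height} $h>0$, and its ideal boundary is the sphere $S^m=\mathbb{R}^m\cup\{\infty\}$. A sequence $z_n=(\xi_n;h_n)$ \emph{converges ideally} to $x\in\mathbb{R}^m$ if $\xi_n\to x$ and $h_n\to 0$, and to $\infty$ if it eventually leaves every Euclidean bounded set. It \emph{converges conically} to $x\in S^m$ if it converges ideally to $x$ and all $z_n$ lie within bounded hyperbolic distance of some geodesic ray landing at $x$. For $E\subseteq H^{m+1}$, the \emph{conical limit set} $\Lambda_c(E)$ is the set of $x\in S^m$ to which some sequence of points of $E$ converges conically, and $\mathrm{CL}(m)$ is the class of all sets $\Lambda_c(E)$, $E\subseteq H^{m+1}$. The following question comes from the paper of Crane and Short \cite{CS}.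

\medskip
\noindent\textbf{Question.} \emph{Let $X\subseteq\mathbb{R}^{m_1}$ and $Y\subseteq\mathbb{R}^{m_2}$ with $X\in\mathrm{CL}(m_1)$ and $Y\in\mathrm{CL}(m_2)$. Must $X\times Y\subseteq\mathbb{R}^{m_1+m_2}$ belong to $\mathrm{CL}(m_1+m_2)$?}
\medskip

The bounded neighborhoods of a vertical geodesic are Euclidean cones, so conical convergence to $x\in\mathbb{R}^m$ is nontangential convergence. If one reads $(\xi;h)$ as the ball of radius $h$ about $\xi$, then $x\in\Lambda_c(E)$ means that for some fixed $D$ the point $x$ lies in the $D$-fold dilates of arbitrarily small balls of $E$. For instance, in $H^2$ the points $(1/n;1/n)$ have conical limit set $\{0\}$, while the points $(1/n;1/n^2)$ approach $0$ tangentially and have empty conical limit set.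

There are good reasons to expect the answer yes. Recall that an $F_\sigma$ set is a countable union of closed sets, a $G_\delta$ set is a countable intersection of open sets, and a $G_{\delta\sigma}$ set is a countable union of $G_\delta$ sets. We shall see that for $X\subseteq\mathbb{R}^m$
\[
X \text{ is } G_\delta \ \Longrightarrow\ X\in\mathrm{CL}(m)\ \Longrightarrow\ X\text{ is } G_{\delta\sigma},
\]
and both outer classes are closed under products. The class $\mathrm{CL}(m)$ is closed under finite unions, since a sequence in $E\cup E'$ has a subsequence in $E$ or in $E'$, and it is closed under taking products with $\mathbb{R}^k$. The reason for doubt is that $X\times Y=(X\times\mathbb{R}^{m_2})\cap(\mathbb{R}^{m_1}\times Y)$ is an intersection: a point $x\in X$ is approached at one sequence of heights, a point $y\in Y$ at another, and the two sequences need not be comparable. The doubt is justified.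

\begin{theorem}\label{thm:main}
There is a set $X\subseteq\mathbb{R}$ with $X\in\mathrm{CL}(1)$ such that, with $Y=\mathbb{R}\setminus\mathbb{Q}\in\mathrm{CL}(1)$,
\[
X\times Y\times\mathbb{R}^d\notin\mathrm{CL}(2+d)\qquad\text{for every } d\ge 0 .
\]
Consequently, for all $m_1,m_2\ge1$ the sets $X'=X\times\mathbb{R}^{m_1-1}\in\mathrm{CL}(m_1)$ and $Y'=Y\times\mathbb{R}^{m_2-1}\in\mathrm{CL}(m_2)$ satisfy $X'\times Y'\notin\mathrm{CL}(m_1+m_2)$. In particular, $\mathrm{CL}(m)$ is not closed under finite intersections for $m\ge2$.
\end{theorem}

\begin{theorem}\label{thm:positive}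
Let $X\subseteq\mathbb{R}^{m_1}$ with $X\in\mathrm{CL}(m_1)$, and let $Y\subseteq\mathbb{R}^{m_2}$.
\begin{itemize}
\item[(a)] If $Y$ is both $F_\sigma$ and $G_\delta$, then $X\times Y\in\mathrm{CL}(m_1+m_2)$.
\item[(b)] Every $G_\delta$ subset of $\mathbb{R}^m$ is in $\mathrm{CL}(m)$. Hence $X\times Y\in\mathrm{CL}(m_1+m_2)$ if $X$ and $Y$ are both $G_\delta$.
\item[(c)] For $W\subseteq\mathbb{R}^m$, we have $W\times\{0\}\in\mathrm{CL}(m+1)$ if and only if $W$ is $G_{\delta\sigma}$. In particular, if also $Y\in\mathrm{CL}(m_2)$, then $X\times Y\times\{0\}\in\mathrm{CL}(m_1+m_2+1)$.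
\end{itemize}
\end{theorem}

The set $Y'$ in Theorem~\ref{thm:main} is $G_\delta$, so in part (a) the hypothesis ``both $F_\sigma$ and $G_\delta$'' cannot be weakened to ``$G_\delta$''.

Section~\ref{sec:visible} translates conical convergence into Euclidean terms and shows on a Liouville-type number how heights can fail to match. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}; the construction in part (c) is the model for the set $X$. Section~\ref{sec:tools} isolates the two short lemmas that drive the proof of Theorem~\ref{thm:main} and lists what they require of $X$. Section~\ref{sec:X} builds $X$, and Section~\ref{sec:proof} completes the proof.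

\section{Visibility}\label{sec:visible}

On $\mathbb{R}^m$ we use the max norm $|\xi|=\max_i|\xi_i|$ for all distances and balls, so that $|(\xi,\eta)|=\max(|\xi|,|\eta|)$ on products. It is related to the Euclidean norm by $|\xi|\le\|\xi\|\le\sqrt m\,|\xi|$. For $D>0$ we call $(\eta;h)\in H^{m+1}$ \emph{$D$-visible from} $\xi\in\mathbb{R}^m$ if $|\eta-\xi|\le Dh$; the number $D$ is the \emph{aperture}.

We need two facts of hyperbolic geometry. First, the point of the vertical geodesic over $\xi$ that is nearest to $(\eta;h)$ has height $(\|\eta-\xi\|^2+h^2)^{1/2}$, and its distance $\rho$ from $(\eta;h)$ satisfies $\sinh\rho=\|\eta-\xi\|/h$. Second, of two geodesic rays landing at the same point of $S^m$, each lies in a bounded neighborhood of the other.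

\begin{lemma}\label{lem:visible}
Let $E\subseteq H^{m+1}$.
\begin{itemize}
\item[(i)] A point $\xi\in\mathbb{R}^m$ lies in $\Lambda_c(E)$ if and only if there is $D\ge1$ such that $E$ has elements of arbitrarily small height that are $D$-visible from $\xi$.
\item[(ii)] If the heights of the elements of $E$ are bounded, then $\infty\notin\Lambda_c(E)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $(\eta_n;h_n)\in E$ converge conically to $\xi$, then $h_n\to0$, and by the second fact the points lie within some distance $\rho$ of the vertical geodesic over $\xi$. By the first fact $|\eta_n-\xi|\le h_n\sinh\rho$. Conversely, let $(\eta_n;h_n)\in E$ be $D$-visible from $\xi$ with $h_n<1/n$. Then $\|\eta_n-\xi\|\le\sqrt m\,Dh_n$, so the points converge ideally to $\xi$, and by the first fact they lie within distance $\sinh^{-1}(\sqrt m\,D)$ of the downward vertical ray that starts at $(\xi;(mD^2+1)^{1/2})$.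

(ii) Rays landing at $\infty$ are vertical. Points within distance $\rho$ of the vertical geodesic over $\xi$ satisfy $\|\eta-\xi\|\le h\sinh\rho$, so if their heights are bounded they stay in a Euclidean bounded set.
\end{proof}

Every set $E$ constructed in this paper has heights at most $1$. So $\infty\notin\Lambda_c(E)$, and $\Lambda_c(E)$ is determined by Lemma~\ref{lem:visible}(i); we do not repeat this.

\begin{lemma}\label{lem:basic}
Let $X\subseteq\mathbb{R}^m$ with $X\in\mathrm{CL}(m)$.
\begin{itemize}
\item[(i)] $X=\bigcup_{D\ge1}X_D$ with $G_\delta$ sets $X_1\subseteq X_2\subseteq\cdots$. In particular $X$ is $G_{\delta\sigma}$.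
\item[(ii)] $X\times\mathbb{R}^k\in\mathrm{CL}(m+k)$ for every $k\ge0$.
\item[(iii)] The image of $X$ under a permutation of the coordinates is in $\mathrm{CL}(m)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $X=\Lambda_c(E)$. (i) For integers $D\ge1$ put
\[
X_D=\bigcap_{N\ge1}\ \bigcup_{(\xi;h)\in E,\ h<1/N}\{x:|x-\xi|<Dh\}.
\]
Each $X_D$ is $G_\delta$ and $X_D\subseteq X_{D+1}$. By Lemma~\ref{lem:visible}, $X_D\subseteq X$, and a point of $X$ that sees $E$ with aperture $D'$ lies in $X_D$ for every $D>D'$.

(ii) Let $E'=\{(\xi,s;h):(\xi;h)\in E,\ h\le1,\ s\in\mathbb{R}^k\}$. If $(\xi,s;h)$ is $D$-visible from $(x,u)$ then $(\xi;h)$ is $D$-visible from $x$; if $(\xi;h)$ is $D$-visible from $x$ then $(\xi,u;h)$ is $D$-visible from $(x,u)$. So $\Lambda_c(E')=X\times\mathbb{R}^k$.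

(iii) The permutation, acting on $\xi$ and fixing $h$, is an isometry of $H^{m+1}$.
\end{proof}

\begin{example}[the irrationals]\label{ex:irrational}
Let $E_Y=\{(s/t;1/t^2)\}$, where $s/t$ runs over the reduced fractions with $t\ge1$. By Dirichlet's theorem, an irrational $y$ satisfies $|y-s/t|<1/t^2$ for infinitely many reduced fractions; their denominators tend to infinity, so $y\in\Lambda_c(E_Y)$. Let $y=s_0/t_0$ be rational and $D\ge1$. If $(s/t;1/t^2)$ is $D$-visible from $y$, then
\begin{equation}\label{eq:denominator}
t\le Dt_0 :
\end{equation}
either $s/t=y$ and $t\le t_0$, or $1/(t_0t)\le|y-s/t|\le D/t^2$. So the visible heights are bounded below and $y\notin\Lambda_c(E_Y)$. Hence $\Lambda_c(E_Y)=\mathbb{R}\setminus\mathbb{Q}\in\mathrm{CL}(1)$.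
\end{example}

\begin{example}[heights that do not match]\label{ex:liouville}
The obvious way to realize $X\times Y$ is to pair elements of comparable height. Given $E_X$ and $E_Y$ with conical limit sets $X$ and $Y$, fix $\lambda\ge1$ and put
\[
E_\lambda=\{(\xi,\eta;h):(\xi;h)\in E_X,\ (\eta;h')\in E_Y\text{ for some }h'\in[h/\lambda,\lambda h]\}.
\]
This can miss points of $X\times Y$. Take $E_Y$ from Example~\ref{ex:irrational} and $y=\sum_{i\ge1}2^{-i!}$, which is irrational because its binary expansion is not eventually periodic. The partial sum $y_k=\sum_{i\le k}2^{-i!}$ has denominator $2^{k!}$, and $|y-y_k|\le r_k:=2^{1-(k+1)!}$. Fix $A\ge1$. We claim that for large $k$ no element of $E_Y$ with height in the window $[r_k/A,Ar_k]$ is $A$-visible from $y$. Such an element $(s/t;h)$ satisfies $|s/t-y_k|\le Ah+r_k\le 2Ah$, so it is $2A$-visible from the \emph{rational} point $y_k$, and \eqref{eq:denominator} gives $h=t^{-2}\ge(2A\,2^{k!})^{-2}$. Together with $h\le Ar_k$ this yields $2^{(k-1)k!}\le 8A^3$, which fails for large $k$.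

Now let $E_X=\{(0;r_k):k\ge1\}$, so that $X=\{0\}$. If $(0,\eta;r_k)\in E_\lambda$ is $D$-visible from $(0,y)$ with $D\ge1$, then the corresponding $(\eta;h')\in E_Y$ has height in $[r_k/\lambda,\lambda r_k]$ and $|\eta-y|\le Dr_k\le D\lambda h'$. The claim with $A=D\lambda$ excludes this for large $k$. So $(0,y)\in X\times Y$, but $(0,y)\notin\Lambda_c(E_\lambda)$ for any $\lambda$.
\end{example}

In this example $x=0$ is approached only at the heights $r_k$, and $y$ imitates a rational number at exactly those heights. The defect lies in the choice of $E_X$: the set $\{0\}\times Y$ is $G_\delta$ and is a conical limit set by Theorem~\ref{thm:positive}(b). To prove Theorem~\ref{thm:main} we need a set $X$ for which the defect cannot be repaired by any choice.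

\section{Sets that are conical limit sets}\label{sec:positive}

To realize $G=\bigcap_nU_n$, we place over each $\xi\in U_n$ a point that is low compared with the distance from $\xi$ to the complement of $U_n$; a point that sees it with moderate aperture then lies in $U_n$. For fixed $n$ these heights tend to $0$ near the boundary of $U_n$, and the boundary points must not become conical limit points. Taking the height proportional to the \emph{square} of the distance makes the approach tangential. The parameter $j$ below only lowers the heights and is needed for part (c).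

\begin{lemma}\label{lem:Gdelta}
Let $G=\bigcap_{n\ge1}U_n\subseteq\mathbb{R}^m$ with $U_n$ open and decreasing, and let $j\ge1$. For $\xi\in U_n$ put $d_n(\xi)=\operatorname{dist}(\xi,\mathbb{R}^m\setminus U_n)\in(0,\infty]$ and
\[
h_n(\xi)=\frac{1}{n+j}\min\Bigl(\frac1{n+j},\,d_n(\xi)\Bigr)^2 .
\]
Then $E(G,j)=\{(\xi;h_n(\xi)):n\ge1,\ \xi\in U_n\}$ has heights at most $j^{-3}$, and $\Lambda_c(E(G,j))=G$.
\end{lemma}

\begin{proof}
Bounding both factors of the square by $1/(n+j)$, or only one of them, gives
\[
h_n(\xi)\le(n+j)^{-3},\qquad h_n(\xi)\le d_n(\xi)\,(n+j)^{-2}.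
\]
If $\xi\in G$, the elements $(\xi;h_n(\xi))$ lie vertically above $\xi$ and their heights tend to $0$, so $\xi\in\Lambda_c(E(G,j))$.

Conversely, let $(\xi_i;h_i)$ with $h_i=h_{n_i}(\xi_i)\to0$ be $D$-visible from $x$. Suppose that $n_i=n$ for infinitely many $i$. Along these $i$, $h_i\to0$ forces $d_n(\xi_i)\to0$, so eventually $h_i=d_n(\xi_i)^2/(n+j)$ and $|x-\xi_i|\le Dh_i<d_n(\xi_i)$. Then $x\in U_n$, so $d_n(x)>0$; but $d_n(x)\le d_n(\xi_i)+Dh_i\to0$, a contradiction. Hence $n_i\to\infty$. Once $(n_i+j)^2>D$, the second bound gives $|x-\xi_i|\le Dh_i<d_{n_i}(\xi_i)$, so $x\in U_{n_i}$. As the $U_n$ decrease, $x\in G$.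
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
A $G_\delta$ set is a decreasing intersection of open sets (replace $U_n$ by $U_1\cap\dots\cap U_n$), so Lemma~\ref{lem:Gdelta} applies. A product of $G_\delta$ sets is $G_\delta$, since $\bigcap U_n\times\bigcap V_n=\bigcap(U_n\times V_n)$.
\end{proof}

For a countable union $W=\bigcup_jG_j$ one cannot simply take the union of the sets $E(G_j,j)$, because a point outside $W$ may see elements from infinitely many different layers $j$. An extra dimension provides room to prevent this. We push the $j$th layer sideways by $j$ times the height, so that from the hyperplane $\mathbb{R}^m\times\{0\}$ it is visible only with aperture at least $j$.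

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
If $W\times\{0\}\in\mathrm{CL}(m+1)$, then $W\times\{0\}$ is $G_{\delta\sigma}$ by Lemma~\ref{lem:basic}(i), and so is its preimage $W$ under the continuous map $x\mapsto(x,0)$.

Conversely, let $W=\bigcup_{j\ge1}G_j$ with each $G_j$ a $G_\delta$ set, and put
\[
E=\{(\xi,jh;h):(\xi;h)\in E(G_j,j),\ j\ge1\}.
\]
If $x\in G_j$, then $E(G_j,j)$ has elements $(x;h)$ with $h$ arbitrarily small, and $(x,jh;h)$ is $j$-visible from $(x,0)$. So $W\times\{0\}\subseteq\Lambda_c(E)$. Now let $(\xi_i,j_ih_i;h_i)\in E$ be $D$-visible from $(x,s)$ with $h_i\to0$. The bound $h_i\le j_i^{-3}$ gives $j_ih_i=(j_i^3h_i)^{1/3}h_i^{2/3}\le h_i^{2/3}\to0$; this is what keeps limit points from appearing off the hyperplane. From $|s-j_ih_i|\le Dh_i$ we get $s=0$, and then $j_i\le D$. So some $j$ occurs infinitely often, and Lemma~\ref{lem:Gdelta} gives $x\in G_j\subseteq W$.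

Finally, if $X$ and $Y$ are conical limit sets, write $X=\bigcup X_D$ and $Y=\bigcup Y_D$ as in Lemma~\ref{lem:basic}(i). The unions are increasing, so $X\times Y=\bigcup_D(X_D\times Y_D)$ is $G_{\delta\sigma}$.
\end{proof}

In part (a) we have no control over the heights at which points of $X$ are approached, so membership in $Y$ must be tested correctly at \emph{every} small height. This is possible when both $Y$ and its complement are exhausted by closed sets: at height $r$ we use pieces of the two sets that are at least $\sqrt r$ apart.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]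
Since $Y$ is $G_\delta$, its complement is $F_\sigma$. Write $Y=\bigcup_iF_i$ and $\mathbb{R}^{m_2}\setminus Y=\bigcup_iH_i$ with $F_i$, $H_i$ closed and increasing in $i\ge1$. The sets $C_i=F_i\cap\{|y|\le i\}$ are compact and increasing, with union $Y$. Let $d_i=\min(1,\operatorname{dist}(C_i,H_i))$, where the distance is $\infty$ if one of the sets is empty. Then $d_i>0$, since $C_i$ is compact and disjoint from the closed set $H_i$. For $0<r\le d_1^2$ let
\[
i(r)=\max\{i\le 1/r:\ d_i\ge\sqrt r\}.
\]
The index $i=1$ is admissible, so $i(r)$ is defined, and $i(r)\ge i$ whenever $r\le\min(1/i,d_i^2)$, so $i(r)\to\infty$ as $r\to0$. With $X=\Lambda_c(E_X)$ put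
\[
E=\{(\xi,\eta;r):(\xi;r)\in E_X,\ r\le d_1^2,\ \eta\in C_{i(r)}\}.
\]
Let $x\in X$ and $y\in Y$. Then $y\in C_{i(r)}$ for all small $r$, so each sufficiently low $(\xi;r)\in E_X$ that is $D$-visible from $x$ gives an element $(\xi,y;r)\in E$ that is $D$-visible from $(x,y)$. Hence $(x,y)\in\Lambda_c(E)$. Conversely, let elements $(\xi,\eta;r)\in E$ with arbitrarily small $r$ be $D$-visible from $(x,y)$. Then $x\in X$. If $y\notin Y$, then $y\in H_{i(r)}$ for small $r$, so $|y-\eta|\ge d_{i(r)}\ge\sqrt r>Dr$ once $r<D^{-2}$, a contradiction.
\end{proof}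

\section{A category obstruction and a blackout lemma}\label{sec:tools}

To show that a set is \emph{not} a conical limit set we use category. A subset of a metric space $M$ is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a countable union of nowhere dense sets. The Baire category theorem says that in a complete metric space a countable intersection of dense open sets is dense. Consequently, if $M$ is complete and nonempty, a meager set cannot contain a countable intersection of dense open sets.

For $M\subseteq\mathbb{R}^m$ we say that $(\eta;h)\in H^{m+1}$ is \emph{near} $M$ if $|\eta-w|<h$ for some $w\in M$.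

\begin{lemma}\label{lem:baire}
Let $M\subseteq\mathbb{R}^m$ be nonempty and closed, and let $E'\subseteq H^{m+1}$ consist of elements near $M$. If $\Lambda_c(E')\cap M$ is dense in $M$, then it is not meager in $M$.
\end{lemma}

\begin{proof}
For $N\ge1$ let $O_N$ be the set of $w\in M$ with $|w-\eta|<h$ for some $(\eta;h)\in E'$ with $h<1/N$. It is open in $M$. Let $w\in\Lambda_c(E')\cap M$, with aperture $D$, and let $\delta>0$. Choose $(\eta;h)\in E'$ that is $D$-visible from $w$ with $h<\min(\delta,1/N)$, and choose $w'\in M$ with $|w'-\eta|<h$. Then $w'\in O_N$ and $|w'-w|<(D+1)\delta$. So the closure of $O_N$ contains a dense subset of $M$, and $O_N$ is dense. From a point of $\bigcap_NO_N$, elements of $E'$ of arbitrarily small height are $1$-visible, so $\bigcap_NO_N\subseteq\Lambda_c(E')\cap M$. Since $M$ is complete, the Baire category theorem finishes the proof.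
\end{proof}

\begin{example}[the rationals]\label{ex:rational}
Every point of $H^2$ is near $M=\mathbb{R}$, and $\mathbb{Q}$ is dense and meager in $\mathbb{R}$. So $\mathbb{Q}\notin\mathrm{CL}(1)$. On the other hand $\mathbb{Q}$ is a countable union of points, hence $G_{\delta\sigma}$, and $\mathbb{Q}\times\{0\}\in\mathrm{CL}(2)$ by Theorem~\ref{thm:positive}(c). There is no conflict with Lemma~\ref{lem:baire} for $M=\mathbb{R}\times\{0\}$: the elements $(\xi,jh;h)$ used in the proof of (c) have distance $jh\ge h$ from $M$, so none of them is near $M$.
\end{example}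

Thus a dense meager subset of $M$ can be a conical limit set, but only by means of elements that stand off to the side of $M$. In the line, the room to the side of a closed set $K$ consists of its complementary intervals, the \emph{gaps}. We shall build $K$ and a set $X\subseteq K$, meager in $K$, which is the conical limit set of points placed over the gaps. Then we show that a set $E$ with conical limit set $X\times Y\times\mathbb{R}^d$ cannot make use of the gaps at a dense set of points of $M=K\times\mathbb{R}\times\mathbb{R}^d$. The tool is the computation of Example~\ref{ex:liouville}, which works for any $E$.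

\begin{lemma}[blackout]\label{lem:blackout}
Let $E\subseteq H^{m+1}$, $w_0\in\mathbb{R}^m\setminus\Lambda_c(E)$ and $A,C\ge1$. There is $\varepsilon>0$ such that, whenever $0<r<\varepsilon$ and $|w-w_0|\le Cr$, no element of $E$ with height in $[r/A,Ar]$ is $A$-visible from $w$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:visible} there is $\varepsilon'>0$ such that no element of $E$ of height less than $\varepsilon'$ is $(A+CA)$-visible from $w_0$. Put $\varepsilon=\varepsilon'/A$. An element $(\eta;h)$ as excluded would satisfy $h\le Ar<\varepsilon'$ and $|\eta-w_0|\le Ah+Cr\le(A+CA)h$.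
\end{proof}

An element $(a,b,c;h)$ that is not near $M$ has $(a-h,a+h)$ inside a gap $g$. If it is $D$-visible from a point with first coordinate $p\in K$, then
\[
\operatorname{dist}(p,g)/D\le h\le|g|/2 .
\]
So a gap $g$ of length $r$ at distance at least $r$ from $p$ can be used only at heights in $[r/D,r/2]$, a window of the kind that Lemma~\ref{lem:blackout} blacks out. We want points $p\in X$ all of whose usable gaps $g_1,g_2,\dots$, of lengths $r_1,r_2,\dots$, can be blacked out in turn. This asks four things of the construction.
\begin{enumerate}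
\item The number $\varepsilon$ depends on the unknown set $E$, so after $n-1$ steps there must be gaps of arbitrarily small length $r_n$ to choose from, all close to one base point on the scale $r_n$. This leads to an infinitely branching tree.
\item Apart from the chosen $g_n$, the point $p$ must see only finitely many gaps with each fixed aperture.
\item Such trees must occur in every interval that meets $K$.
\item The set $X$ must be meager in $K$.
\end{enumerate}

\section{The set $X$}\label{sec:X}

\subsection*{One tree}
Let $J$ be a compact nondegenerate interval. A \emph{node} is a finite sequence $\sigma$ of positive integers, $|\sigma|$ is its length, $\sigma k$ is $\sigma$ followed by $k$, and $\sigma\preceq\tau$ means that $\sigma$ is an initial segment of $\tau$. We define intervals $I_\sigma=[x_\sigma,x_\sigma+r_\sigma]$ recursively, starting from $I_\emptyset=J$. Put $R_\sigma=|\sigma|+4$. For $k\ge1$, with $R=R_\sigma$, let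
\[
r_{\sigma k}=r_\sigma(4R)^{-k},\qquad x_{\sigma k}=x_\sigma+(R+2)r_{\sigma k},
\]
and with $r=r_{\sigma k}$ define the \emph{gap} and the \emph{block}
\[
g_{\sigma k}=\bigl(x_\sigma+Rr,\ x_\sigma+(R+1)r\bigr),\qquad B_{\sigma k}=\bigl[x_\sigma+Rr,\ x_\sigma+(R+3)r\bigr].
\]
The block consists of three thirds of length $r$: the first is the gap and the last is $I_{\sigma k}$ (Figure~\ref{fig:block}). The two open intervals of length $r$ adjacent to a gap are its \emph{collars}. We write $\mu_g$ for the midpoint of a gap $g$, and $S\subseteq J$ for the closure of the union of all gaps $g_\tau$, $\tau\ne\emptyset$.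

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=1cm]
\draw (0,0) -- (7.6,0);
\fill (0,0) circle (1.5pt);
\node[below] at (0,-0.1) {$x_\sigma$};
\draw[line width=3pt] (0.25,0) -- (0.44,0);
\node[above] at (0.35,0.1) {$B_{\sigma l}$};
\draw[line width=3pt, gray!60] (4,0) -- (5,0);
\draw[line width=3pt] (6,0) -- (7,0);
\foreach \x in {3,4,5,6,7} {\draw (\x,-0.12) -- (\x,0.12); \node[below] at (\x,-0.12) {$\x r$};}
\node[above] at (3.5,0.1) {collar};
\node[above] at (4.5,0.1) {$g_{\sigma k}$};
\node[above] at (5.5,0.1) {collar};
\node[above] at (6.5,0.1) {$I_{\sigma k}$};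
\draw[|-|] (4,0.85) -- (7,0.85);
\node[above] at (5.5,0.85) {$B_{\sigma k}$};
\end{tikzpicture}
\caption{Two consecutive children $\sigma k$ and $\sigma l$, $l=k+1$, of a node $\sigma$, to scale for $R_\sigma=4$. Positions are measured from $x_\sigma$ and $r=r_{\sigma k}$. The block $B_{\sigma k}$ contains the gap $g_{\sigma k}$ and the interval $I_{\sigma k}$ in which the construction is repeated; all later blocks lie within $r/2$ of $x_\sigma$.}\label{fig:block}
\end{figure}

Since $R\ge4$ we have $(R+3)/(4R)\le\frac12$. The right endpoint of $B_{\sigma l}$ is $x_\sigma+(R+3)r_{\sigma l}$, and $r_{\sigma l}$ is at most $r_\sigma/(4R)$, and at most $r_{\sigma k}/(4R)$ if $l>k$. Hence $B_{\sigma l}\subseteq I_\sigma$, and $B_{\sigma l}\subseteq(x_\sigma,x_\sigma+\frac12r_{\sigma k}]$ for $l>k$. As $B_{\sigma k}$ begins at $x_\sigma+Rr_{\sigma k}$, sibling blocks are far apart: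
\begin{equation}\label{eq:siblings}
\operatorname{dist}(B_{\sigma k},B_{\sigma l})\ge\bigl(R_\sigma-\tfrac12\bigr)\max(r_{\sigma k},r_{\sigma l})\qquad(k\ne l).
\end{equation}
From $B_{\sigma k}\subseteq I_\sigma\subseteq B_\sigma$ we see that the intervals $I_\tau$ and the blocks $B_\tau$ decrease as $\tau$ is extended. If $\sigma,\tau$ are incomparable, they extend nodes $\rho k$, $\rho l$ with $k\ne l$, so $B_\sigma\cap B_\tau=\emptyset$ by \eqref{eq:siblings}.

For an infinite sequence $\beta$ of positive integers let $\beta|n$ be its initial segment of length $n$. The intervals $I_{\beta|n}$ decrease and $r_{\beta|n}\le16^{-n}|J|$, so they have one common point $p_\beta$, the \emph{branch point} of $\beta$.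

\begin{lemma}\label{lem:tree}
\begin{itemize}
\item[(i)] Gaps $g_\sigma,g_\tau$ with $\sigma\neq\tau$ have disjoint closures.
\item[(ii)] Every nonempty open interval $Q\subseteq S$ is contained in one gap.
\item[(iii)] Let $p=p_\beta$, $n\ge1$ and $\sigma=\beta|n$. Then
\begin{equation}\label{eq:branch}
|p-\mu_{g_\sigma}|\le\tfrac52r_\sigma,\qquad \operatorname{dist}(p,g_\sigma)\ge r_\sigma,\qquad |p-x_{\beta|(n-1)}|\le(n+6)\,r_\sigma .
\end{equation}
Moreover $p\in S$, and $p$ has positive distance from every gap.
\end{itemize}
\end{lemma}

\begin{proof}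
(i) If $\sigma,\tau$ are incomparable, the closures lie in disjoint blocks. If $\tau$ properly extends $\sigma$, then $\overline{g_\tau}\subseteq B_\tau\subseteq I_\sigma$, and $I_\sigma$ is disjoint from $\overline{g_\sigma}$.

(ii) We first show that the collars of $g=g_{\sigma k}$ meet no gap $g_\tau$. Both collars lie in $I_\sigma$ and within distance $r_{\sigma k}$ of $B_{\sigma k}$. If $\tau\preceq\sigma$, then $g_\tau$ misses $I_\tau\supseteq I_\sigma$. If $\tau$ and $\sigma$ are incomparable, then $g_\tau\subseteq B_\tau$ misses $B_\sigma\supseteq I_\sigma$. If $\sigma l\preceq\tau$ with $l\ne k$, then $g_\tau\subseteq B_{\sigma l}$ has distance more than $r_{\sigma k}$ from $B_{\sigma k}$ by \eqref{eq:siblings}. If $\sigma k\preceq\tau$, then $g_\tau=g$ or $g_\tau\subseteq I_{\sigma k}$, and both sets miss the collars. An open set that meets no gap is disjoint from $S$, so the collars are disjoint from $S$. Now $Q$ is open and lies in the closure of the union of the gaps, so it meets a gap $g$. If $Q\not\subseteq g$, then $Q$ contains an endpoint of $g$ and therefore meets a collar, contradicting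 $Q\subseteq S$.

(iii) Let $\rho=\beta|(n-1)$, $R=R_\rho=n+3$ and $r=r_\sigma$. Then $p-x_\rho\in[(R+2)r,(R+3)r]$, while $g_\sigma$ has midpoint $x_\rho+(R+\frac12)r$ and right endpoint $x_\rho+(R+1)r$. This gives \eqref{eq:branch}. The first inequality shows that $\mu_{g_{\beta|n}}\to p$, so $p\in S$. The second gives positive distance from the gaps $g_{\beta|n}$. If $\tau\ne\emptyset$ is not an initial segment of $\beta$, then $\tau$ and $\beta|n$ with $n=|\tau|$ are incomparable, so $g_\tau\subseteq B_\tau$ and $p\in B_{\beta|n}$ lie in disjoint compact sets.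
\end{proof}

The children of $\sigma$ meet requirement (1) with base point $x_\sigma$. The growth of $R_\sigma$ is there for requirement (2). For $k<l$, a point $p\in B_{\sigma l}$ satisfies $|p-\mu_{g_{\sigma k}}|\le(R_\sigma+\frac12)|g_{\sigma k}|$. If $R_\sigma$ were bounded, a branch point would see the gaps of all larger siblings of all its ancestors with one fixed aperture, and those scales are not under our control.

\subsection*{A tree in every free interval}
For requirements (3) and (4) we plant countably many trees, so that each tree is approached everywhere by others. For requirement (2), a new tree is made small compared with its distance from the old ones.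

Let $Q_1,Q_2,\dots$ enumerate the open intervals with rational endpoints. We define pairwise disjoint compact sets $S_j$ and families of gaps $\mathcal{G}_j$. Suppose $S_1,\dots,S_{j-1}$ are defined, with union $Z_j$. If $Q_j\subseteq Z_j$, put $\mathcal{G}_j=S_j=\emptyset$. Otherwise call $j$ \emph{active} and choose a compact nondegenerate interval $J_j\subseteq Q_j\setminus Z_j$ with
\begin{equation}\label{eq:small}
|J_j|\le1,\qquad |J_j|\le\tfrac1j\operatorname{dist}(J_j,Z_j),
\end{equation}
where the second condition is void if $Z_j=\emptyset$. A sufficiently short interval about any point of the open set $Q_j\setminus Z_j$ will do. Build a tree in $J_j$, let $\mathcal{G}_j$ be its family of gaps and $S_j\subseteq J_j$ the closure of their union. From now on \emph{gap} means a member of some $\mathcal{G}_j$. Gaps of different trees lie in disjoint compact sets $S_i,S_j$, so all gaps have pairwise disjoint closures. Define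
\[
K=\mathbb{R}\setminus\bigcup_j\bigcup_{g\in\mathcal{G}_j}g,\qquad F_j=K\cap S_j,
\]
\[
E_1=\{(\mu_g;|g|/j):g\in\mathcal{G}_j,\ j\ge1\},\qquad X=\Lambda_c(E_1).
\]
The set $K$ is closed. The heights in $E_1$ are at most $1$, so $X\subseteq\mathbb{R}$ and $X\in\mathrm{CL}(1)$. The factor $1/j$ plays the role of the sideways push in Theorem~\ref{thm:positive}(c): from $K$, the elements over the $j$th tree are visible only with aperture at least $j/2$.

\begin{lemma}\label{lem:branch}
A branch point $p$ of the $j$th tree lies in $X\cap K\cap S_j$ and has positive distance from every gap. In particular $K\neq\emptyset$.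
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tree}(iii), $p\in S_j$ and $p$ has positive distance from the gaps in $\mathcal{G}_j$. The gaps in $\mathcal{G}_i$, $i\ne j$, lie in the compact set $S_i\not\ni p$. So $p\in K$. If $p=p_\beta$ and $g=g_{\beta|n}$, then $|p-\mu_g|\le\frac52|g|=\frac52j\cdot|g|/j$ by \eqref{eq:branch}, and $|g|\to0$ as $n\to\infty$; hence $p\in X$. The index $j=1$ is active, so branch points exist.
\end{proof}

\begin{lemma}\label{lem:everywhere}
An open interval $Q$ that meets $K$ contains $J_j$ for infinitely many active $j$.
\end{lemma}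

\begin{proof}
Let $x\in Q\cap K$. There are infinitely many $j$ with $x\in Q_j\subseteq Q$. If such a $j$ were not active, the connected set $Q_j$ would be covered by the finitely many pairwise disjoint closed sets $S_i$, $i<j$, and so would lie in one of them. By Lemma~\ref{lem:tree}(ii) it would lie in a gap, contradicting $x\in K$. So $j$ is active and $J_j\subseteq Q_j\subseteq Q$.
\end{proof}

\begin{lemma}\label{lem:meager}
$X\subseteq\bigcup_jF_j$, and each $F_j$ is closed and nowhere dense in $K$.
\end{lemma}

\begin{proof}
Let $x\in X$. There are $D$ and gaps $g_i\in\mathcal{G}_{j_i}$ with $|x-\mu_{g_i}|\le D|g_i|/j_i$ and $|g_i|/j_i\to0$. Then $\mu_{g_i}\to x$, and no gap occurs infinitely often. If $x$ lay in a gap $g$, then for large $i$ the midpoints $\mu_{g_i}$ would lie outside the open set $g$ and could not converge to $x$. So $x\in K$. In particular $x\notin g_i$, so $|g_i|/2\le|x-\mu_{g_i}|\le D|g_i|/j_i$ and $j_i\le2D$. Some $j$ occurs infinitely often, and $x$ is a limit of points of $S_j$. Thus $x\in F_j$.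

The set $F_j$ is closed. If it had interior in $K$, there would be an open interval $Q$ with $\emptyset\ne Q\cap K\subseteq F_j$. Lemma~\ref{lem:everywhere} gives an active $i\ne j$ with $J_i\subseteq Q$, and a branch point of the $i$th tree lies in $Q\cap K\cap S_i$, hence not in $S_j$.
\end{proof}

The last lemma is requirement (2).

\begin{lemma}\label{lem:seen}
Let $p=p_\beta$ be a branch point of the $j$th tree and $D\ge1$. All but finitely many gaps $g$ with $|p-\mu_g|\le D|g|$ are gaps $g_{\beta|n}$ of the $j$th tree.
\end{lemma}

\begin{proof}
We use that a bounded interval contains only finitely many disjoint intervals of length at least a given positive number. Let $g\in\mathcal{G}_i$ satisfy $|p-\mu_g|\le D|g|$.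

\emph{Late trees: $i>\max(j,D)$.} Here $p\in S_j\subseteq Z_i$ and $g\subseteq J_i$, so \eqref{eq:small} gives $|p-\mu_g|\ge i|J_i|\ge i|g|>D|g|$. No such $g$ exists.

\emph{Early trees: $i\le\max(j,D)$, $i\ne j$.} There are finitely many such $i$. For each, $|g|\ge|p-\mu_g|/D\ge\operatorname{dist}(p,S_i)/D>0$ and $g\subseteq J_i$, which leaves finitely many $g$.

\emph{The same tree: $g=g_\tau\in\mathcal{G}_j$, $\tau$ not an initial segment of $\beta$.} Let $\sigma=\beta|n$ be the longest common initial segment of $\tau$ and $\beta$. Then $\sigma k\preceq\tau$ and $\sigma l=\beta|(n+1)$ with $k\ne l$. We have $p\in B_{\sigma l}$, $\mu_g\in B_{\sigma k}$, and $|g|\le r_{\sigma k}$ because $g=g_{\sigma k}$ or $g\subseteq I_{\sigma k}$. By \eqref{eq:siblings} with $R_\sigma=n+4$,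
\[
D|g|\ge|p-\mu_g|\ge(n+3)\max\bigl(|g|,r_{\beta|(n+1)}\bigr).
\]
So $n\le D-3$, which leaves finitely many $n$, and for each of them $|g|\ge r_{\beta|(n+1)}/D$, which leaves finitely many $g\subseteq J_j$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $Y=\mathbb{R}\setminus\mathbb{Q}$ and $d\ge0$, and suppose that $\Lambda_c(E)=X\times Y\times\mathbb{R}^d$ for some $E\subseteq H^{3+d}$. We write elements of $E$ as $v=(a,b,c;h)$ with $a,b\in\mathbb{R}$ and $c\in\mathbb{R}^d$; for $d=0$ the third coordinate is absent. Let $M=K\times\mathbb{R}\times\mathbb{R}^d$, a nonempty closed set, and let $E'$ be the set of elements of $E$ near $M$. In the max norm,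
\[
E'=\{v\in E:(a-h,a+h)\cap K\ne\emptyset\}.
\]

\begin{proposition}\label{prop:dense}
$\Lambda_c(E')\cap M$ is dense in $M$.
\end{proposition}

\begin{proof}
Let $Q,V$ be nonempty open intervals with $Q\cap K\ne\emptyset$, and let $z\in\mathbb{R}^d$. It suffices to find a point of $\Lambda_c(E')\cap M$ in $Q\times V\times\{z\}$. By Lemma~\ref{lem:everywhere} fix an active $j$ with $J_j\subseteq Q$; all nodes below refer to the $j$th tree.

\emph{Step 1: choosing the point.} We descend the tree in the first coordinate and choose nested intervals in the second, so that at scale $r_n$ the limit point is close to a point with rational second coordinate. Let $q_1,q_2,\dots$ enumerate $\mathbb{Q}$. Put $\sigma_0=\emptyset$, and choose a compact nondegenerate interval $V_0\subseteq V$ and a rational interior point $y_0$ of $V_0$. Let $n\ge1$, and suppose that a node $\sigma_{n-1}$ of length $n-1$, an interval $V_{n-1}$ and a rational interior point $y_{n-1}$ of $V_{n-1}$ are given. The point $w_{n-1}=(x_{\sigma_{n-1}},y_{n-1},z)$ is not in $\Lambda_c(E)$, because $y_{n-1}\notin Y$. Let $\varepsilon_n$ be given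 by Lemma~\ref{lem:blackout} for $w_{n-1}$ with $A=n$ and $C=n+6$. Since $r_{\sigma_{n-1}k}\to0$ as $k\to\infty$, we can choose $k$ with $r_{\sigma_{n-1}k}<\varepsilon_n$. Put $\sigma_n=\sigma_{n-1}k$ and $r_n=r_{\sigma_n}$. The set $V_{n-1}\cap(y_{n-1}-r_n,y_{n-1}+r_n)$ contains a neighborhood of $y_{n-1}$; in it choose a compact nondegenerate interval $V_n$ with $q_n\notin V_n$, and a rational interior point $y_n$ of $V_n$.

Let $\beta$ be the infinite sequence with $\beta|n=\sigma_n$, let $p=p_\beta$, let $y\in\bigcap_nV_n$, and put $w=(p,y,z)$. Then $p\in J_j\subseteq Q$, $p\in X\cap K$ by Lemma~\ref{lem:branch}, and $y\in V$ is irrational since $y\ne q_n$ for every $n$. So $w\in M$, and $w\in X\times Y\times\mathbb{R}^d=\Lambda_c(E)$. Moreover $|p-x_{\sigma_{n-1}}|\le(n+6)r_n$ by \eqref{eq:branch} and $|y-y_{n-1}|<r_n$, so $|w-w_{n-1}|\le(n+6)r_n$. Lemma~\ref{lem:blackout} now says: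
\begin{equation}\label{eq:blackout}
\text{for $n\ge1$, no $v\in E$ with $r_n/n\le h\le nr_n$ is $n$-visible from $w$.}
\end{equation}
The apertures $n$ tend to infinity because we do not know in advance with which aperture $w$ sees $E$.

\emph{Step 2: the gaps cannot be used.} Since $w\in\Lambda_c(E)$, there are $D\ge1$ and $v_i=(a_i,b_i,c_i;h_i)\in E$, each $D$-visible from $w$, with $h_i\to0$. We show that $v_i\in E'$ for all large $i$, which gives $w\in\Lambda_c(E')$. Otherwise pass to a subsequence with $v_i\notin E'$ for all $i$. The interval $(a_i-h_i,a_i+h_i)$ misses $K$, so it is covered by gaps; these are disjoint and open, so it lies in a single gap $g_i$. Then $2h_i\le|g_i|$ and $a_i\in g_i$, whence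
\[
\operatorname{dist}(p,g_i)\le|p-a_i|\le Dh_i,\qquad |p-\mu_{g_i}|\le Dh_i+\tfrac12|g_i|\le(D+1)|g_i| .
\]
By the first inequality $\operatorname{dist}(p,g_i)\to0$, and $p$ has positive distance from each gap, so no gap occurs for infinitely many $i$. By the second inequality and Lemma~\ref{lem:seen}, for all large $i$ we have $g_i=g_{\sigma_n}$ with $n=n_i\to\infty$. For such $i$, \eqref{eq:branch} gives $r_n\le\operatorname{dist}(p,g_{\sigma_n})\le Dh_i$, and $2h_i\le|g_{\sigma_n}|=r_n$. Thus $r_n/D\le h_i\le r_n/2$. Once $n=n_i\ge D$, the element $v_i$ is $n$-visible from $w$ and has height in $[r_n/n,nr_n]$, contradicting \eqref{eq:blackout}.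
\end{proof}

By Proposition~\ref{prop:dense} and Lemma~\ref{lem:baire}, the set $\Lambda_c(E')\cap M$ is not meager in $M$. On the other hand, by Lemma~\ref{lem:meager},
\[
\Lambda_c(E')\cap M\subseteq\Lambda_c(E)=X\times Y\times\mathbb{R}^d\subseteq\bigcup_jF_j\times\mathbb{R}\times\mathbb{R}^d .
\]
Each $F_j\times\mathbb{R}\times\mathbb{R}^d$ is closed and has empty interior in $M$, since the projection $M\to K$ is open and $F_j$ has empty interior in $K$. So the union is meager in $M$. This contradiction shows that $X\times Y\times\mathbb{R}^d\notin\mathrm{CL}(2+d)$.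

We have $X\in\mathrm{CL}(1)$ by construction and $Y\in\mathrm{CL}(1)$ by Example~\ref{ex:irrational}, so $X'\in\mathrm{CL}(m_1)$ and $Y'\in\mathrm{CL}(m_2)$ by Lemma~\ref{lem:basic}(ii). The set $X'\times Y'$ is obtained from $X\times Y\times\mathbb{R}^{d}$, $d=m_1+m_2-2$, by permuting coordinates, so it is not in $\mathrm{CL}(m_1+m_2)$ by Lemma~\ref{lem:basic}(iii). Finally, for $m\ge2$ write $m=m_1+m_2$ with $m_1,m_2\ge1$. The sets $X'\times\mathbb{R}^{m_2}$ and $\mathbb{R}^{m_1}\times Y'$ are in $\mathrm{CL}(m)$ by Lemma~\ref{lem:basic}(ii) and (iii), and their intersection is $X'\times Y'$. This completes the proof of Theorem~\ref{thm:main}. \qed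

\begin{remark}
The set $Y$ enters only in Step 1, in two ways. Its complement is dense, so that a base point $w_{n-1}\notin\Lambda_c(E)$ is available at every stage. Its complement is countable, so that the nested intervals $V_n$ can be steered to a point of $Y$. This alternation between $Y$ and its complement at ever smaller scales has no counterpart under the hypothesis of Theorem~\ref{thm:positive}(a). There $Y$ and its complement are disjoint $G_\delta$ sets, so by the Baire category theorem they cannot both be dense in a nonempty open set.
\end{remark}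

\begin{thebibliography}{1}

\bibitem{CS}
Edward Crane and Ian Short, \emph{Conical limit sets and continued fractions}, arXiv:0708.1730 (2007).

\end{thebibliography}
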